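\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\numberwithin{equation}{section}

\title{Finite-time breakdown of the line bundle mean curvature flow\\ from almost calibrated data}


\begin{abstract}
The line bundle mean curvature flow is known to converge to a deformed Hermitian Yang--Mills metric when it starts from a $C$-subsolution of phase greater than $(n-1)\frac{\pi}{2}$. We show that this phase condition cannot be replaced by the condition that the initial potential be almost calibrated. For every $n\ge 2$, every $\hat\Theta\in((n-1)\frac{\pi}{2},n\frac{\pi}{2})$ and every $\varepsilon>0$ there are flat complex tori, with a constant K\"ahler form that is itself a deformed Hermitian Yang--Mills metric, and almost calibrated potentials of phase greater than $(n-1)\frac{\pi}{2}-\varepsilon$ from which the flow has no smooth solution on a prescribed, arbitrarily short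 time interval. We also show that on flat tori $(n-1)\frac{\pi}{2}$ is the exact threshold.
\end{abstract}

\section{The question and the answer}

\subsection{Setting}
Let $X$ be a compact complex manifold of dimension $n\ge 2$ with a K\"ahler form $\alpha$, and let $\hat\chi$ be a closed real $(1,1)$-form on $X$, not necessarily K\"ahler. For $\phi\in C^\infty(X;\mathbb{R})$ put $\chi_\phi=\hat\chi+\sqrt{-1}\,\partial\bar\partial\phi$, and let $A[\phi]=\alpha^{-1}\chi_\phi$ be the $\alpha$-Hermitian endomorphism $A[\phi]^i{}_j=\alpha^{i\bar k}(\chi_\phi)_{j\bar k}$, with eigenvalues $\lambda_1,\dots,\lambda_n$. The \emph{Lagrangian phase} of $\phi$ is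
\[
\Theta(A[\phi])=\sum_{i=1}^n\arctan\lambda_i\in\Big(-n\frac{\pi}{2},n\frac{\pi}{2}\Big).
\]
It measures an argument: pointwise,
\begin{equation}\label{eq:arg}
(\alpha+\sqrt{-1}\chi_\phi)^n=\prod_{i=1}^n(1+\sqrt{-1}\lambda_i)\,\alpha^n=\prod_{i=1}^n(1+\lambda_i^2)^{1/2}\,e^{\sqrt{-1}\,\Theta(A[\phi])}\,\alpha^n .
\end{equation}
The integral $Z=\int_X(\alpha+\sqrt{-1}\chi_\phi)^n$ depends only on the classes of $\alpha$ and $\hat\chi$, hence not on $\phi$. We assume $Z\ne0$ and let $\hat\Theta$ be its argument, determined modulo $2\pi$. We assume throughout that $\hat\Theta$ can be, and is, chosen with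
\[
\hat\Theta\in\Big((n-1)\frac{\pi}{2},\,n\frac{\pi}{2}\Big).
\]
A potential $\phi$ is a \emph{deformed Hermitian Yang--Mills (dHYM) metric} if $\Theta(A[\phi])=\hat\Theta$ on $X$. The \emph{line bundle mean curvature flow} (LBMCF) starting from $\phi_0$ is
\begin{equation}\label{eq:lbmcf}
\frac{\partial\phi_t}{\partial t}=\Theta(A[\phi_t])-\hat\Theta,\qquad \phi_t|_{t=0}=\phi_0 .
\end{equation}

Two conditions on potentials enter. The space of \emph{almost calibrated} potentials is
\[
\mathcal{H}=\Big\{\phi\in C^\infty(X;\mathbb{R}):\ \Theta(A[\phi])>\hat\Theta-\frac{\pi}{2}\ \text{on }X\Big\}.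
\]
A function $\underline\phi\in C^\infty(X;\mathbb{R})$ is a \emph{$C$-subsolution} (in the sense of Collins--Jacob--Yau) if at every point and for every $j$ the eigenvalues $\mu_1,\dots,\mu_n$ of $A[\underline\phi]$ satisfy $\sum_{i\ne j}\arctan\mu_i>\hat\Theta-\frac{\pi}{2}$. A dHYM metric is a $C$-subsolution, because then $\sum_{i\neq j}\arctan\mu_i=\hat\Theta-\arctan\mu_j>\hat\Theta-\frac{\pi}{2}$.

By a result of Collins, Jacob and Yau \cite[Remark 7.4]{CJY}, if $\hat\Theta\in((n-1)\frac\pi2,n\frac\pi2)$ and there is a $C$-subsolution $\underline\phi$ with $\Theta(A[\underline\phi])>(n-1)\frac{\pi}{2}$, then the LBMCF with $\phi_0=\underline\phi$ exists for all time and converges in $C^\infty$ to the dHYM metric. The following question comes from \cite{Takahashi}.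

\begin{question}
Can the condition $\Theta(A[\phi_0])>(n-1)\frac{\pi}{2}$ be replaced by $\phi_0\in\mathcal{H}$? That is: if $\hat\Theta\in((n-1)\frac{\pi}{2},n\frac{\pi}{2})$ and a $C$-subsolution exists, does the LBMCF starting from every $\phi_0\in\mathcal{H}$ exist for all time and converge in $C^\infty$ to the dHYM metric?
\end{question}

\subsection{What one might guess}
There is reason to hope for a positive answer. Along the flow $\Theta$ satisfies a linear parabolic equation without zeroth-order term, so $\min_X\Theta$ does not decrease and $\mathcal{H}$ is preserved. On $\mathcal{H}$ we have $\Theta>(n-2)\frac{\pi}{2}$, so at each point at most one eigenvalue is nonpositive. The condition $\Theta>(n-1)\frac{\pi}{2}$ excludes even this one, since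
\begin{equation}\label{eq:positive}
\arctan\lambda_j=\Theta-\sum_{i\ne j}\arctan\lambda_i>\Theta-(n-1)\frac{\pi}{2}.
\end{equation}

That one eigenvalue matters. Suppose that $X$, $\alpha$ and $\hat\chi$ are flat and that $\phi$ depends only on the real parts of the coordinates. Then \eqref{eq:lbmcf} describes the motion of a Lagrangian gradient graph $\{(x,Du(x))\}$ by Lagrangian mean curvature flow, as an equation for its potential $u$, which is $\phi$ plus a quadratic polynomial. The numbers $\arctan\lambda_i$ are the angles between the graph and the horizontal plane, and the flow \eqref{eq:lbmcf} must stop if the graph becomes vertical somewhere, that is, if some angle reaches $\frac{\pi}{2}$. For a curve this cannot happen: if $u_t=\arctan u_{xx}-\mathrm{const}$, then the angle $\theta=\arctan u_{xx}$ satisfies $\theta_t=\cos^2\!\theta\;\theta_{xx}$, and its maximum does not increase. In higher dimension the maximum principle for $\Theta$ controls only the \emph{sum} of the angles. If all eigenvalues are positive along the flow, the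 concavity of $\arctan$ on $[0,\infty)$ controls the largest angle as well. If one eigenvalue is negative, concavity fails, and we shall see that the largest angle can pass $\frac{\pi}{2}$.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n\ge2$, $\hat\Theta\in((n-1)\frac{\pi}{2},n\frac{\pi}{2})$, $\varepsilon>0$ and $T_0>0$. There are a complex torus $X=\mathbb{C}^n/\Gamma$, a flat K\"ahler form $\alpha$, and a constant-coefficient K\"ahler form $\hat\chi$ with $\arg\int_X(\alpha+\sqrt{-1}\hat\chi)^n=\hat\Theta$ \textup{(mod $2\pi$)} and $\Theta(\alpha^{-1}\hat\chi)=\hat\Theta$, so that $\underline\phi=0$ is a dHYM metric and a $C$-subsolution, and there is $\phi_0\in\mathcal{H}$ with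
\[
\Theta(A[\phi_0])>(n-1)\frac{\pi}{2}-\varepsilon\quad\text{on }X,
\]
such that no smooth solution of the LBMCF starting from $\phi_0$ exists on $X\times[0,T_0]$.
\end{theorem}

So the answer to the Question is no, in every dimension $n\ge2$ and for every admissible $\hat\Theta$, and it is long-time existence that fails. For no $c<(n-1)\frac{\pi}{2}$ is the condition $\Theta(A[\phi_0])>c$ together with $\phi_0\in\mathcal{H}$ sufficient. On flat tori the constant $(n-1)\frac{\pi}{2}$ is the exact threshold:

\begin{theorem}\label{thm:B}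
Let $X=\mathbb{C}^n/\Gamma$, let $\alpha$ be a constant-coefficient K\"ahler form, $\hat\chi$ any closed real $(1,1)$-form, and $\hat\Theta\in((n-1)\frac{\pi}{2},n\frac{\pi}{2})$. If $\Theta(A[\phi_0])\ge(n-1)\frac{\pi}{2}$ on $X$, then the LBMCF starting from $\phi_0$ exists for all time and converges in $C^\infty$ to a dHYM metric.
\end{theorem}

Theorem~\ref{thm:B} is not needed for the negative answer.

\subsection{Plan of the proof of Theorem \ref{thm:A}}
A gradient graph about to become vertical is awkward to follow through its potential, whose Hessian blows up. We therefore rotate the picture by $\frac{\pi}{4}$ in each plane $(x_i,p_i)$ (Section~\ref{sec:rot}). In rotated coordinates the flow has the same form, $w_t=F(D^2w)+\mathrm{const}$ with $F=\operatorname{tr}\arctan$, and ``vertical'' has become the harmless slope $1$. The original flow requires $D^2w<I$, a condition the rotated equation knows nothing about. The main step is to find an initial $w$ with $D^2w\le I$, with equality in one direction at one point, whose evolution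 $U$ violates this inequality at once. Section~\ref{sec:model} does this locally with a quartic polynomial in two variables; that computation is the heart of the matter, and the threshold of Theorem~\ref{thm:B} is visible in it. Section~\ref{sec:periodic} makes the polynomial periodic and approximates $w$ by functions $w_\tau$ with $D^2w_\tau<I$. Section~\ref{sec:torus} rotates these back to obtain tori and potentials. If the flows starting from these potentials all existed up to a fixed time, their rotations would satisfy $D^2<I$ and converge uniformly to $U$, which would then satisfy $D^2U\le I$; this contradiction is derived in Section~\ref{sec:proofA}.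

\section{Conventions and standard facts}\label{sec:prelim}

For a real symmetric or Hermitian matrix $M$ put $F(M)=\operatorname{tr}\arctan M$. Its differential at $M$ is $E\mapsto\operatorname{tr}\big((I+M^2)^{-1}E\big)$; we write $F^{ij}$ (or $F^{i\bar j}$) for its coefficients, which form a positive definite matrix. Since $|\operatorname{tr}(BE)|\le(\operatorname{tr}B)\|E\|$ for $B\ge0$, with $\|\cdot\|$ the operator norm, we have for $2\times2$ matrices
\begin{equation}\label{eq:lip}
|F(M+E)-F(M)|\le2\|E\| .
\end{equation}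
The \emph{angles} of $M$ are the arctangents of its eigenvalues.

\emph{Concavity.} If $f$ is concave on an interval, then $M\mapsto\operatorname{tr}f(M)$ is concave on the Hermitian matrices with spectrum in that interval. Indeed $f(\langle Me,e\rangle)\ge\langle f(M)e,e\rangle$ for unit vectors $e$ by Jensen's inequality, so $\operatorname{tr}f(M)$ is the minimum of $\sum_if(\langle Me_i,e_i\rangle)$ over orthonormal bases, attained at an eigenbasis; and a minimum of concave functions is concave. In particular $F$ is concave on positive matrices.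

\emph{Short-time existence.} A strictly parabolic equation $v_t=H(y,D^2v)$ with $H$ smooth and smooth initial data on a closed manifold has, for a short time, a solution that is smooth up to $t=0$; see e.g.\ \cite[Ch.~8]{Lunardi}. This covers \eqref{eq:lbmcf}.

\emph{Maximum principle.} Let $u$ and $\tilde u$ solve $u_t=F(D^2u)+\mathrm{const}$ with the same constant. Then $v=u-\tilde u$ solves $v_t=a^{ij}v_{ij}$, where $a^{ij}=\int_0^1F^{ij}(\theta D^2u+(1-\theta)D^2\tilde u)\,d\theta$ is positive definite. Hence, if $v$ is periodic with respect to a lattice, $\max|v(\cdot,t)|\le\max|v(\cdot,0)|$. The function $\Psi=F(D^2u)$, which is $u_t$ up to a constant, solves $\Psi_t=F^{ij}\Psi_{ij}$, so if it is periodic, its minimum is nondecreasing in time. The same two arguments apply to \eqref{eq:lbmcf} on $X$; in particular its smooth solutions are unique, and $\min_X\Theta$ is nondecreasing in time.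

\emph{Regularity theory}, used only for Theorem~\ref{thm:B}: the parabolic Evans--Krylov, Schauder and Krylov--Safonov estimates; see e.g.\ \cite{Lieberman}.

\section{Rotating a gradient graph}\label{sec:rot}

Let $\sigma\in(-\frac{\pi}{2},\frac{\pi}{2})$, $c=\cos\sigma$, $s=\sin\sigma$, and let $\Lambda\subset\mathbb{R}^m$ be a lattice. Let $u\in C^\infty(\mathbb{R}^m\times[0,T])$ satisfy
\[
Du(x+\ell,t)=Du(x,t)+Q\ell\quad(\ell\in\Lambda),\qquad cI+sD^2u>0\ \text{ everywhere},
\]
with a constant symmetric matrix $Q$. Functions independent of $t$ are allowed. Put $p=Du$ and rotate the point $(x,p)$ of $\mathbb{R}^m\times\mathbb{R}^m$ by the angle $-\sigma$: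
\[
Y=cx+sp,\qquad P=-sx+cp .
\]

\begin{lemma}\label{lem:rot}
The map $(x,t)\mapsto(Y(x,t),t)$ is a diffeomorphism of $\mathbb{R}^m\times[0,T]$. Define $\bar u$ by
\begin{equation}\label{eq:ubar}
\bar u(Y(x,t),t)=u(x,t)+\tfrac12\big(Y\cdot P-x\cdot p\big).
\end{equation}
Then the following hold at corresponding points.
\begin{enumerate}
\item[\textup{(i)}] $D\bar u=P$, $\ \bar u_t=u_t$, $\ D^2\bar u=(-sI+cD^2u)(cI+sD^2u)^{-1}$.
\item[\textup{(ii)}] The angles of $D^2\bar u$ are those of $D^2u$ minus $\sigma$.
\item[\textup{(iii)}] $D\bar u(y+\bar\ell,t)=D\bar u(y,t)+\bar Q\bar\ell$ for $\bar\ell\in\bar\Lambda=(cI+sQ)\Lambda$, where $cI+sQ>0$ and $\bar Q=(-sI+cQ)(cI+sQ)^{-1}$.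
\item[\textup{(iv)}] The construction with $-\sigma$ applies to $\bar u$ and returns $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $D^2u$ is $\Lambda$-periodic in $x$, compactness gives $D_xY=cI+sD^2u\ge c_0I$ with some $c_0>0$. Integrating along segments, $(Y(x,t)-Y(x',t))\cdot(x-x')\ge c_0|x-x'|^2$, hence $|Y(x,t)-Y(x',t)|\ge c_0|x-x'|$. So $Y(\cdot,t)$ is injective with closed image; the image is also open by the inverse function theorem, so $Y(\cdot,t)$ is a bijection of $\mathbb{R}^m$. The map $(x,t)\mapsto(Y,t)$ has invertible differential. Extending $u$ smoothly past $t=0$ and $t=T$, we obtain from the inverse function theorem smooth local inverses near every point; these preserve $t$ and, by injectivity, agree with the global inverse for $t\in[0,T]$. So the inverse is smooth up to $t=0$ and $t=T$.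

(i) Rotations preserve the one-form $p\cdot dx-x\cdot dp$:
\[
P\cdot dY-Y\cdot dP=(-sx+cp)\cdot(c\,dx+s\,dp)-(cx+sp)\cdot(-s\,dx+c\,dp)=p\cdot dx-x\cdot dp .
\]
Hence $\frac12d(Y\cdot P)=P\cdot dY-\frac12(p\cdot dx-x\cdot dp)$. Here and below $d$ is taken in $(x,t)$, so that $du=p\cdot dx+u_t\,dt$. The differential of the function $(x,t)\mapsto\bar u(Y(x,t),t)$ is therefore
\[
p\cdot dx+u_t\,dt+P\cdot dY-\tfrac12(p\cdot dx-x\cdot dp)-\tfrac12(p\cdot dx+x\cdot dp)=P\cdot dY+u_t\,dt .
\]
As $(Y,t)$ are coordinates, this gives the first two formulas; differentiating $D\bar u(Y,t)=P$ in $x$ gives the third.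

(ii) Let $\theta\in(-\frac{\pi}{2},\frac{\pi}{2})$ be an angle of $D^2u$. Then $c+s\tan\theta>0$ means $\cos(\theta-\sigma)>0$, and as $\theta-\sigma\in(-\pi,\pi)$ we get $\theta-\sigma\in(-\frac{\pi}{2},\frac{\pi}{2})$. By (i) the corresponding eigenvalue of $D^2\bar u$ is $\frac{-s+c\tan\theta}{c+s\tan\theta}=\tan(\theta-\sigma)$.

(iii) Because $Du-Qx$ is periodic, $Q$ is the average of $D^2u$ over a fundamental domain of $\Lambda$, so $cI+sQ$ is an average of positive matrices. Moreover $Y(x+\ell,t)=Y(x,t)+(cI+sQ)\ell$ and $P(x+\ell,t)=P(x,t)+(-sI+cQ)\ell$, and $D\bar u(Y,t)=P$.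

(iv) By (i), $cI-sD^2\bar u=(cI+sD^2u)^{-1}>0$, and (iii) gives the periodicity, so the construction applies. It sends the pair $(Y,P)$ to $(cY-sP,\,sY+cP)=(x,p)$ and, by \eqref{eq:ubar}, the value $\bar u$ to $\bar u+\frac12(x\cdot p-Y\cdot P)=u$.
\end{proof}

\begin{lemma}\label{lem:affine}
Let $u\in C^\infty(\mathbb{R}^m)$. If $Du(x+\ell)=Du(x)+Q\ell$ for all $\ell\in\Lambda$, then $u-\frac12x^TQx-\beta\cdot x$ is $\Lambda$-periodic for some $\beta\in\mathbb{R}^m$.
\end{lemma}

\begin{proof}
The function $\tilde u=u-\frac12x^TQx$ has $\Lambda$-periodic gradient, so $\tilde u(x+\ell)-\tilde u(x)$ is constant in $x$ and additive in $\ell$, hence equal to $\beta\cdot\ell$ for some $\beta$.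
\end{proof}

\section{The mechanism: a quartic polynomial}\label{sec:model}

This section explains the construction; only the equivalence of the inequality \eqref{eq:window} with $\gamma<-1$ and the computation leading to \eqref{eq:model} are used later. Take $n=m=2$ and $\sigma=\frac{\pi}{4}$. Let $u$ solve $u_t=F(D^2u)-\hat\Theta$, with both angles greater than $-\frac{\pi}{4}$. By Lemma~\ref{lem:rot} the rotated function $w=\bar u$ solves $w_t=F(D^2w)+\frac{\pi}{2}-\hat\Theta$, and its angles, being those of $D^2u$ minus $\frac{\pi}{4}$, are less than $\frac{\pi}{4}$; that is, $D^2w<I$. A vertical tangent of the original graph corresponds to an eigenvalue $1$ of $D^2w$. So we ask: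

\begin{center}
\emph{Is the condition $D^2w\le I$ preserved by $w_t=F(D^2w)+\mathrm{const}$?}
\end{center}

To test it at a point of contact, let $\gamma<1$, $N>0$ and consider the initial function
\[
w(y_1,y_2)=\tfrac12y_1^2+\tfrac{\gamma}{2}y_2^2+\tfrac12y_1y_2^2-\tfrac N2\,y_1^2y_2^2 .
\]
Here $D^2w(0)=\operatorname{diag}(1,\gamma)$, and
\[
1-w_{11}=Ny_2^2,\qquad w_{12}=y_2(1-2Ny_1),\qquad 1-w_{22}=1-\gamma-y_1+Ny_1^2 .
\]

\emph{When is $D^2w\le I$ near $0$?} The determinant of $I-D^2w$ is
\[
y_2^2\Big[N(1-\gamma-y_1+Ny_1^2)-(1-2Ny_1)^2\Big],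
\]
and the bracket equals $N(1-\gamma)-1$ at the origin. Thus $D^2w\le I$ near $0$ if $N>\frac1{1-\gamma}$. The cubic term turns the eigenvectors as $y_2$ varies, which raises the top eigenvalue; the quartic term has to pay for this.

\emph{When does $w_{11}(0)$ increase?} At $t=0$ we have $\partial_tw_{11}=\partial_1^2\big(F(D^2w)\big)$. At the origin $w_{111}=w_{112}=0$, $w_{122}=1$, $w_{1111}=0$ and $w_{1122}=-2N$. Thus $D^2w$ and $\partial_1D^2w=\operatorname{diag}(0,1)$ are simultaneously diagonal there, and
\begin{equation}\label{eq:model}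
\partial_1^2\big(F(D^2w)\big)(0)=\frac{w_{1122}}{1+\gamma^2}+\arctan''(\gamma)\,w_{122}^2=\frac{2}{1+\gamma^2}\Big(\frac{-\gamma}{1+\gamma^2}-N\Big).
\end{equation}
We used $\arctan''(z)=-2z/(1+z^2)^2$: the gain comes from the convexity of $\arctan$ on the negative axis. So $w_{11}(0)$ exceeds $1$ immediately if $N<\frac{-\gamma}{1+\gamma^2}$.

Both requirements can be met when
\begin{equation}\label{eq:window}
\frac{1}{1-\gamma}<\frac{-\gamma}{1+\gamma^2},
\end{equation}
that is, $1+\gamma^2<-\gamma+\gamma^2$, that is, $\gamma<-1$. In the original picture the angles at the point of contact are $\frac{\pi}{2}$ and $\arctan\gamma+\frac{\pi}{4}$. Their sum is below $\frac{\pi}{2}=(n-1)\frac{\pi}{2}$ exactly when $\gamma<-1$. This is the threshold in Theorem~\ref{thm:B}; taking $\gamma$ close to $-1$ we get phases below it and arbitrarily close to it.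

\section{Periodic initial data}\label{sec:periodic}

We now realize the polynomial inside a function on $\mathbb{R}^2$ whose Hessian is $2\pi\mathbb{Z}^2$-periodic. Three things must be arranged: $D^2w\le I$ must hold globally; $F(D^2w)$ must nowhere be much below $0$, as the phase in Theorem~\ref{thm:A} must be close to $(n-1)\frac{\pi}{2}$ or larger; and the average of $D^2w$ must have a prescribed phase, as it determines $\hat\Theta$.

\subsection{Parameters}
Let $n,\hat\Theta,\varepsilon$ be as in Theorem~\ref{thm:A}. The variables beyond the first two will contribute constant eigenvalues $\tan a$. As $\hat\Theta-(n-2)\frac{\pi}{2}\in(\frac{\pi}{2},\pi)$, we can choose $a\in(0,\frac{\pi}{2})$ near $\frac{\pi}{2}$ so that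
\[
(n-2)\Big(\frac{\pi}{2}-a\Big)<\frac{\varepsilon}{2},\qquad \hat\Theta_2:=\hat\Theta-(n-2)a\in\Big(\frac{\pi}{2},\pi\Big).
\]
Put $\omega=\hat\Theta_2-\frac{\pi}{2}\in(0,\frac{\pi}{2})$, and choose $\nu>0$ with
\begin{equation}\label{eq:nu}
2\nu\le\min\Big\{\frac{\pi}{2}-\omega,\ \frac{\pi}{4},\ \frac{\varepsilon}{2}\Big\}.
\end{equation}
Then $\nu<\frac{\pi}{4}$, and we let $\gamma=-\tan(\frac{\pi}{4}+\nu)<-1$. By \eqref{eq:window} we may fix
\begin{equation}\label{eq:N}
\frac{1}{1+|\gamma|}<N<\frac{|\gamma|}{1+\gamma^2}.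
\end{equation}
Choose $\eta\in(0,\frac{\nu}{16}]$ so small that $\omega-\arctan(1-\frac32\eta)<\frac{\pi}{4}$, which is possible since $\omega-\frac{\pi}{4}<\frac{\pi}{4}$. The number $\omega-\arctan(1-\frac32\eta)$ is also greater than $-\frac{\pi}{4}$, because $\omega>0$. Hence
\[
\bar G:=\tan\big(\omega-\arctan(1-\tfrac32\eta)\big)\in(-1,1).
\]
The matrix $\bar Q=\operatorname{diag}(1-\frac32\eta,\ \bar G)$, which will be the average Hessian, has both angles in $(-\frac{\pi}{4},\frac{\pi}{4})$ and $F(\bar Q)=\omega$.

\subsection{Profile functions}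
\emph{In the variable $y_2$.} We need a second derivative that equals $\gamma$ near $0$ and has mean $\bar G$. Fix $\gamma_+\in(\bar G,1)$. There are $r\in(0,1)$ and a smooth $2\pi$-periodic $G$ with
\[
\gamma\le G\le\gamma_+,\qquad G=\gamma\ \text{ for }|y_2|\le r\ (\mathrm{mod}\ 2\pi),\qquad \text{mean of }G=\bar G .
\]
Indeed, let $\mu=\frac{\bar G-\gamma}{\gamma_+-\gamma}\in(0,1)$. For small $r$ there is a smooth $2\pi$-periodic $\psi_0:\mathbb{R}\to[0,1]$ vanishing for $|y_2|\le r$ (mod $2\pi$) with mean $\mu_0\ge\mu$, and $G=\gamma+(\gamma_+-\gamma)\frac{\mu}{\mu_0}\psi_0$ works. Let $g''=G$, with the affine part of $g$ chosen so that $g-\frac12\bar Gy_2^2$ is periodic. Let $b\ge0$ be smooth, $2\pi$-periodic, supported (mod $2\pi$) in $|y_2|<r$, with $b=\frac12y_2^2$ near $0$, and let $h=N(b')^2$, so that $h=Ny_2^2$ near $0$.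

\emph{In the variable $y_1$.} We need periodic replacements $S$ for $y_1$ and $K$ for $-\frac12y_1^2$. They satisfy $S'\approx1$ and $K''\approx-1$ near $0$, but $S'$ and $K''$ must have mean zero, and so they behave wrongly elsewhere. The remedy is to lower the second derivative of the leading term away from $y_1=0$, by an amount that absorbs all errors but is invisible at $y_1=0$ to the order entering \eqref{eq:model}. With
\[
\kappa=\kappa(y_1)=1-\cos y_1\in[0,2],\qquad \kappa^2=\tfrac32-2\cos y_1+\tfrac12\cos2y_1=O(y_1^4),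
\]
the function $\eta\kappa^2$ serves. Define
\begin{align*}
f&=\tfrac12\big(1-\tfrac32\eta\big)y_1^2-2\eta\cos y_1+\tfrac{\eta}{8}\cos2y_1, & f''&=1-\eta\kappa^2,\\
S&=\int_0^{y_1}\big(1-\tfrac25\kappa^3\big), & S''&=-\tfrac65\kappa^2\sin y_1,\\
K&=\tfrac43\cos y_1-\tfrac1{12}\cos2y_1-\tfrac54, & K''&=-\big(1-\tfrac23\kappa^2\big).
\end{align*}
The mean of $\kappa^3=1-3\cos y_1+3\cos^2y_1-\cos^3y_1$ is $\frac52$, so $S$ is $2\pi$-periodic. Moreover
\[
S(0)=K(0)=K'(0)=0,\quad S'(0)=1,\quad S''(0)=0,\quad K''(0)=-1,\quad |K|\le3 .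
\]
The deviations of $S''$ from $0$ and of $K''$ from $-1$ are indeed bounded by multiples of $\kappa^2$.

For $\delta>0$ and $\tau\ge0$ define
\[
w_\tau(y_1,y_2)=f(y_1)+g(y_2)+\delta\,S(y_1)b(y_2)+\delta^2K(y_1)h(y_2)+\tau K(y_1),\qquad w:=w_0 .
\]
Then $w_\tau-\frac12y^T\bar Qy$ is $2\pi\mathbb{Z}^2$-periodic. The factor $\delta$ makes the perturbation of $f+g$ small without changing the balance found in Section~\ref{sec:model}, where both terms scale like $\delta^2$. The role of $\tau$ is this: at the origin $D^2w$ has the eigenvalue $1$, so $w$ corresponds to a surface that is already vertical at a point, while $\tau K$ tilts it slightly back.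

Below, $C$ denotes constants independent of $\delta\le1$ and $\tau\le1$; they may depend on the parameters and profile functions already fixed. How small $\delta$ must be will not depend on $\tau$.

\begin{lemma}\label{lem:global}
Let $\tau_0=\frac{\eta}{4}$. If $\delta>0$ is small enough, then for all $\tau\in(0,\tau_0]$
\[
D^2w_\tau<I\quad\text{and}\quad F(D^2w_\tau)>-2\nu\quad\text{everywhere}.
\]
\end{lemma}

\begin{proof}
\emph{The entries.} From the formulas for $f'',S'',K''$,
\[
1-(w_\tau)_{11}=\kappa^2\Big[\eta+\tfrac65\delta b\sin y_1-\tfrac23(\delta^2h+\tau)\Big]+\delta^2h+\tau .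
\]
Here $\frac23\tau\le\frac{\eta}{6}$, and $\frac65\delta b+\frac23\delta^2h\le\frac{\eta}{4}$ for small $\delta$, so
\begin{equation}\label{eq:w11}
1-(w_\tau)_{11}\ge\tfrac{\eta}{2}\kappa^2+\delta^2N(b')^2+\tau .
\end{equation}
Since $h'=2Nb'b''$, the other entries are
\[
(w_\tau)_{22}=G+\delta Sb''+\delta^2Kh'',\qquad (w_\tau)_{12}=\delta b'\big(S'+2\delta NK'b''\big).
\]

\emph{The bound $D^2w_\tau<I$.} Outside the support of $b$, the Hessian is diagonal with first entry at most $1-\tau$ by \eqref{eq:w11} and second entry $G\le\gamma_+<1$. On the support of $b$ we have $|y_2|\le r$ (mod $2\pi$), hence $G=\gamma$ and $1-(w_\tau)_{22}\ge D:=1-\gamma-C\delta>0$ for small $\delta$. As $1-(w_\tau)_{11}\ge\tau>0$, it suffices that the determinant of $I-D^2w_\tau$ be positive, which by \eqref{eq:w11} follows from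
\begin{equation}\label{eq:det}
\Big(\tfrac{\eta}{2}\kappa^2+\delta^2N(b')^2+\tau\Big)D>\delta^2(b')^2\big(S'+2\delta NK'b''\big)^2 .
\end{equation}
\begin{itemize}
\item If $\kappa^3\le5$, then $S'=1-\frac25\kappa^3\in[-1,1]$, so the right side of \eqref{eq:det} is at most $\delta^2(b')^2(1+C\delta)^2$. By \eqref{eq:N}, $N(1-\gamma)=N(1+|\gamma|)>1$, so $ND\ge(1+C\delta)^2$ for small $\delta$. The term $\tau D>0$ makes the inequality strict.
\item If $\kappa^3>5$, then $\kappa^2>2$, and the right side of \eqref{eq:det} is at most $C\delta^2$, which for small $\delta$ is less than $\eta D\le\frac{\eta}{2}\kappa^2D$.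
\end{itemize}

\emph{The bound on $F$.} We have $D^2w_\tau=\operatorname{diag}\big(1-\eta\kappa^2-\tau(1-\frac23\kappa^2),\,G\big)+E$ with $\|E\|\le C\delta$. The diagonal entries are at least $1-4\eta-\tau$ and $\gamma$, respectively. Since $\arctan$ is increasing and $1$-Lipschitz, \eqref{eq:lip} gives
\[
F(D^2w_\tau)\ge\tfrac{\pi}{4}-4\eta-\tau+\arctan\gamma-2\|E\|=-\nu-4\eta-\tau-2\|E\| .
\]
Here $4\eta\le\frac{\nu}{4}$, $\tau\le\frac{\eta}{4}\le\frac{\nu}{4}$, and $2\|E\|\le\frac{\nu}{4}$ for small $\delta$, so the right side exceeds $-2\nu$.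
\end{proof}

Fix such a $\delta$ from now on.

\begin{lemma}\label{lem:push}
At the origin, $w_{11}=1$ and $\partial_1^2\big(F(D^2w)\big)>0$.
\end{lemma}

\begin{proof}
Near the origin $w=f(y_1)+g(y_2)+\frac{\delta}{2}S(y_1)y_2^2+\delta^2NK(y_1)y_2^2$ and $g''=\gamma$. Hence, at $0$, $D^2w=\operatorname{diag}(1,\gamma)$ and
\[
w_{111}=f'''(0)=0,\quad w_{112}=0,\quad w_{122}=\delta S'(0)+2\delta^2NK'(0)=\delta,
\]
\[
w_{1111}=f''''(0)=0,\qquad w_{1122}=\delta S''(0)+2\delta^2NK''(0)=-2N\delta^2,
\]
where $f'''(0)=f''''(0)=0$ because $\kappa^2=O(y_1^4)$. These are the data of the polynomial of Section~\ref{sec:model}, with $w_{122}$ multiplied by $\delta$ and $w_{1122}$ by $\delta^2$. As in \eqref{eq:model},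
\[
\partial_1^2\big(F(D^2w)\big)(0)=\frac{2\delta^2}{1+\gamma^2}\Big(\frac{|\gamma|}{1+\gamma^2}-N\Big),
\]
which is positive by \eqref{eq:N}.
\end{proof}

\begin{corollary}\label{cor:U}
There are $t_0>0$ and a function $U$ on $\mathbb{R}^2\times[0,t_0]$, smooth up to $t=0$, with $U-w$ $2\pi\mathbb{Z}^2$-periodic, such that
\begin{equation}\label{eq:U}
U_t=F(D^2U)+\tfrac{\pi}{2}-\hat\Theta_2,\qquad U(\cdot,0)=w,
\end{equation}
and $U_{11}(0,t)>1$ for all $t\in(0,t_0]$.
\end{corollary}

\begin{proof}
The function $V=U-w$ must solve $V_t=F(D^2w+D^2V)+\frac{\pi}{2}-\hat\Theta_2$ on the torus $\mathbb{R}^2/2\pi\mathbb{Z}^2$ with $V(\cdot,0)=0$, and short-time existence applies. By Lemma~\ref{lem:push}, $U_{11}(0,0)=1$ and $\partial_tU_{11}(0,0)=\partial_1^2(F(D^2w))(0)>0$; decrease $t_0$ if necessary.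
\end{proof}

\section{The torus and the initial potentials}\label{sec:torus}

Let $0<\tau\le\tau_0$. Since $D^2w_\tau<I$ and $Dw_\tau(y+\ell)=Dw_\tau(y)+\bar Q\ell$ for $\ell\in2\pi\mathbb{Z}^2$, Lemma~\ref{lem:rot} applies to $w_\tau$ with $\sigma=-\frac{\pi}{4}$ and yields a function $u_0^\tau$ on $\mathbb{R}^2$. The angles increase by $\frac{\pi}{4}$ each, so Lemma~\ref{lem:global} gives
\begin{equation}\label{eq:phase0}
F(D^2u_0^\tau)>\tfrac{\pi}{2}-2\nu .
\end{equation}
By Lemma~\ref{lem:rot}(iii), $Du_0^\tau(x+\ell)=Du_0^\tau(x)+Q\ell$ for $\ell\in\Lambda$, where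
\[
\Lambda=\tfrac1{\sqrt2}(I-\bar Q)\,2\pi\mathbb{Z}^2,\qquad Q=(I+\bar Q)(I-\bar Q)^{-1}\ \text{ is diagonal}.
\]
Both are independent of $\tau$. The angles of $Q$ are those of $\bar Q$ plus $\frac{\pi}{4}$; they lie in $(0,\frac{\pi}{2})$ and add up to $\omega+\frac{\pi}{2}=\hat\Theta_2$. By Lemma~\ref{lem:affine} there is $\beta_\tau\in\mathbb{R}^2$ such that
\[
\phi_0^\tau:=u_0^\tau-\tfrac12x^TQx-\beta_\tau\cdot x\quad\text{is $\Lambda$-periodic}.
\]

Write $z_j=x_j+\sqrt{-1}\,x_{n+j}$ on $\mathbb{C}^n$ and put $\Gamma=(\Lambda\oplus\mathbb{Z}^{n-2})+\sqrt{-1}\,\mathbb{Z}^n$, $X=\mathbb{C}^n/\Gamma$,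
\[
\alpha=\frac{\sqrt{-1}}{4}\sum_jdz_j\wedge d\bar z_j,\qquad \hat\chi=\frac{\sqrt{-1}}{4}\sum_jq_j\,dz_j\wedge d\bar z_j,\qquad (q_j)=(Q_{11},Q_{22},\tan a,\dots,\tan a).
\]
All $q_j$ are positive, so $\hat\chi$ is K\"ahler. By \eqref{eq:arg}, $\int_X(\alpha+\sqrt{-1}\hat\chi)^n$ is a positive multiple of $\prod_j(1+\sqrt{-1}q_j)$, and
\[
\Theta(\alpha^{-1}\hat\chi)=\sum_j\arctan q_j=\hat\Theta_2+(n-2)a=\hat\Theta .
\]
So $Z\ne0$ has argument $\hat\Theta$, and $\underline\phi=0$ is a dHYM metric and hence a $C$-subsolution.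

On functions of $(x_1,\dots,x_n)$ we have $\partial_{z_j}\partial_{\bar z_k}=\frac14\partial_{x_j}\partial_{x_k}$. For $\phi=\phi(x_1,x_2)$ this gives
\begin{equation}\label{eq:reduce}
\Theta(A[\phi])=F(Q+D^2\phi)+(n-2)a .
\end{equation}
Regard $\phi_0^\tau$ as a function on $X$. As $Q+D^2\phi_0^\tau=D^2u_0^\tau$, \eqref{eq:phase0} gives
\[
\Theta(A[\phi_0^\tau])>\tfrac{\pi}{2}-2\nu+(n-2)a .
\]
By \eqref{eq:nu} the right side is at least $\omega+(n-2)a=\hat\Theta-\frac{\pi}{2}$, so $\phi_0^\tau\in\mathcal{H}$. By $2\nu\le\frac{\varepsilon}{2}$ and the choice of $a$, it is also at least $(n-1)\frac{\pi}{2}-\varepsilon$, so $\phi_0^\tau$ satisfies the phase bound in Theorem~\ref{thm:A}.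

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

Let $0<t_1\le\min\{t_0,T_0\}$, with $t_0$ from Corollary~\ref{cor:U}. We show that \emph{for all sufficiently small $\tau>0$ there is no smooth solution of the LBMCF on $X\times[0,t_1]$ starting from $\phi_0^\tau$}. This proves the theorem.

Suppose not. Then there are a sequence $\tau\to0$ and smooth solutions $\phi^\tau$ on $X\times[0,t_1]$ with $\phi^\tau(\cdot,0)=\phi_0^\tau$. If the flow exists until $t_1$, it can be rotated, and the rotated solution obeys the bound $D^2<I$. We show that these rotated solutions converge to $U$, which violates the bound.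

\emph{Step 1: reduction to $\mathbb{R}^2$.} Translations of $X$ preserve $\alpha$ and $\hat\chi$, and translations in the directions $x_3,\dots,x_{2n}$ fix $\phi_0^\tau$. By uniqueness $\phi^\tau=\phi^\tau(x_1,x_2,t)$, and this function is $\Lambda$-periodic. Put $u^\tau=\frac12x^TQx+\beta_\tau\cdot x+\phi^\tau$. Then $u^\tau(\cdot,0)=u_0^\tau$, $Du^\tau(x+\ell,t)=Du^\tau(x,t)+Q\ell$ for $\ell\in\Lambda$ and, by \eqref{eq:reduce},
\[
u^\tau_t=F(D^2u^\tau)-\hat\Theta_2\quad\text{on }\mathbb{R}^2\times[0,t_1].
\]

\emph{Step 2: a lower bound for the angles.} The function $F(D^2u^\tau)$ is $\Lambda$-periodic, and its minimum does not decrease. By \eqref{eq:phase0} and \eqref{eq:nu}, $F(D^2u^\tau)>\frac{\pi}{2}-2\nu\ge\frac{\pi}{4}$ on $[0,t_1]$. Each of the two angles is less than $\frac{\pi}{2}$, so the other is greater than $-\frac{\pi}{4}$. Hence $I+D^2u^\tau>0$.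

\emph{Step 3: rotation.} By Steps 1 and 2, Lemma~\ref{lem:rot} with $\sigma=\frac{\pi}{4}$ gives a smooth $\bar u^\tau$ on $\mathbb{R}^2\times[0,t_1]$, and at corresponding points
\[
\bar u^\tau_t=u^\tau_t=F(D^2\bar u^\tau)+\tfrac{\pi}{2}-\hat\Theta_2 ,
\]
which is the equation in \eqref{eq:U}. The angles of $D^2\bar u^\tau$ are less than $\frac{\pi}{2}-\frac{\pi}{4}$, so
\begin{equation}\label{eq:barrier}
D^2\bar u^\tau<I .
\end{equation}
By Lemma~\ref{lem:rot}(iv), $\bar u^\tau(\cdot,0)=w_\tau$. Finally, $D^2\bar u^\tau$ is periodic with respect to $\frac1{\sqrt2}(I+Q)\Lambda$, which equals $2\pi\mathbb{Z}^2$ because $I+Q=2(I-\bar Q)^{-1}$.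

\emph{Step 4: comparison with $U$.} Let $v=\bar u^\tau-U$ on $[0,t_1]$. At $t=0$ it equals $\tau K$, which is periodic, and $v_t=F(D^2\bar u^\tau)-F(D^2U)$ is $2\pi\mathbb{Z}^2$-periodic; so $v$ is periodic. By the maximum principle of Section~\ref{sec:prelim}, $|v|\le\tau\max|K|\le3\tau$. Neither $U$ nor $t_1$ depends on $\tau$, so $\bar u^\tau(\cdot,t_1)\to U(\cdot,t_1)$ uniformly as $\tau\to0$.

\emph{Step 5: contradiction.} By \eqref{eq:barrier} the functions $\frac12|y|^2-\bar u^\tau(y,t_1)$ are convex. Hence so is their limit $\frac12|y|^2-U(y,t_1)$, that is, $D^2U(\cdot,t_1)\le I$. This contradicts $U_{11}(0,t_1)>1$. \qed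

\begin{remark}
The torus $X$ and the forms $\alpha,\hat\chi$ do not depend on $\tau$, and $t_1$ may be taken arbitrarily small. So the maximal existence time of the flow starting from $\phi_0^\tau$ tends to $0$ as $\tau\to0$, with $(X,\alpha,\hat\chi)$ and the lower phase bound fixed.
\end{remark}

\section{Proof of Theorem \ref{thm:B}}

Here the point is that a phase above $(n-1)\frac{\pi}{2}$ makes all eigenvalues positive. Then $F$ is concave along the flow, and with constant coefficients concavity bounds second derivatives from above by the maximum principle.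

\emph{Normalization.} Choose linear coordinates in which $\alpha$ has matrix $I$. By the $\partial\bar\partial$-lemma, $\hat\chi=\chi_c+\sqrt{-1}\,\partial\bar\partial\psi$ with $\chi_c$ constant. Replacing $\phi$ by $\phi+\psi$ we may assume $\hat\chi=\chi_c$. Write $L=F^{i\bar j}\partial_i\partial_{\bar j}$ for the linearized operator along the flow, so that $\Theta_t=L\Theta$ for $\Theta=\Theta(A[\phi_t])$.

\emph{Reduction to strict inequality.} A smooth solution exists for a short time. By the strong minimum principle, either $\Theta>(n-1)\frac{\pi}{2}$ for all positive times in this interval, or $\Theta\equiv(n-1)\frac{\pi}{2}$ up to some positive time. In the second case \eqref{eq:arg} gives $\arg Z\equiv(n-1)\frac{\pi}{2}$ (mod $2\pi$), contradicting $\hat\Theta\in((n-1)\frac{\pi}{2},n\frac{\pi}{2})$. Restarting at a small positive time, we may assume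
\[
\min_X\Theta(A[\phi_0])>(n-1)\frac{\pi}{2}.
\]

\emph{A stationary solution.} By \eqref{eq:positive}, $A[\phi_0]>0$. Its average over $X$ is $\chi_c$, so $\chi_c>0$, and Jensen's inequality for the concave function $F$ gives $F(\chi_c)>(n-1)\frac{\pi}{2}$. By \eqref{eq:arg} with $\phi=0$, $F(\chi_c)\equiv\hat\Theta$ (mod $2\pi$). Both numbers lie in $((n-1)\frac{\pi}{2},n\frac{\pi}{2})$, so $F(\chi_c)=\hat\Theta$. Thus constants are stationary solutions, and comparison with them gives $\min\phi_0\le\phi_t\le\max\phi_0$.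

\emph{Second derivatives.} Let $[0,T)$ be the maximal interval of existence. By the minimum principle $\Theta\ge\min\Theta(A[\phi_0])$, so by \eqref{eq:positive}
\[
\lambda_i>\lambda_0:=\tan\Big(\min\Theta(A[\phi_0])-(n-1)\frac{\pi}{2}\Big)>0 .
\]
Let $e$ be a constant real unit vector. As all coefficients are constant and $F$ is concave on positive matrices,
\[
\partial_t\,\partial_e^2\phi=\partial_e^2F(A[\phi])\le F^{i\bar j}\,\partial_e^2(\chi_\phi)_{i\bar j}=L\,\partial_e^2\phi .
\]
By the maximum principle $\partial_e^2\phi\le M:=\max_{X,|e|=1}\partial_e^2\phi_0$ for all $t$ and all $e$. Let $J$ be the complex structure and $\xi\in\mathbb{C}^n$ the unit vector corresponding to $e$, so that $\xi^j\partial_{z_j}=\frac12(\partial_e-\sqrt{-1}\,\partial_{Je})$. Then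
\[
\lambda_0\le\xi^j\bar\xi^k(\chi_\phi)_{j\bar k}=\xi^j\bar\xi^k(\chi_c)_{j\bar k}+\tfrac14\big(\partial_e^2\phi+\partial_{Je}^2\phi\big)\le\|\chi_c\|+\tfrac M2=:\Lambda_0 .
\]
Taking the supremum over $\xi$, we get $\lambda_0<\lambda_i\le\Lambda_0$. The first inequality and $\partial_{Je}^2\phi\le M$ give $\partial_e^2\phi\ge-4\|\chi_c\|-M$. So the full real Hessian of $\phi$ is bounded uniformly in $t$. Then $D\phi$ is bounded too, by periodicity. Also $|\phi_t|\le\max|\phi_t(\cdot,0)|$, since $\phi_t$ satisfies the linear equation $\partial_t\phi_t=L\phi_t$.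

\emph{Higher derivatives.} The Evans--Krylov estimate requires a concave, uniformly elliptic operator on all matrices, so we modify $\arctan$ outside $[\lambda_0,\Lambda_0]$. Let $0\le\zeta\le1$ be a smooth cutoff on $\mathbb{R}$ with $\zeta=1$ on $[\lambda_0,\Lambda_0]$ and support in $[\frac{\lambda_0}{2},2\Lambda_0]$, and let $\tilde f$ be the function with $\tilde f''=\zeta\arctan''$ and $\tilde f=\arctan$ on $[\lambda_0,\Lambda_0]$. Then $\tilde f''\le0$. So $\tilde f'$ is nonincreasing, its limit at $+\infty$ is at least $\arctan'(2\Lambda_0)$, and its limit at $-\infty$ is at most $\arctan'(\frac{\lambda_0}{2})$; in particular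
\[
\frac{1}{1+4\Lambda_0^2}\le\tilde f'\le1 .
\]
Thus $\tilde F=\operatorname{tr}\tilde f$ is smooth, concave and uniformly elliptic on all Hermitian matrices. Compose it with the affine map $D^2\phi\mapsto\chi_c+(\phi_{i\bar j})$. The linear part of this map sends nonnegative real matrices to nonnegative Hermitian ones and multiplies the trace by $\frac14$, so the composition is a smooth, concave, uniformly elliptic function of the real Hessian. Along the flow, $\phi_t=\tilde F-\hat\Theta$.

Since $\phi$, $D\phi$, $D^2\phi$ and $\phi_t$ are bounded, the interior parabolic Evans--Krylov estimate and Schauder theory bound all derivatives of $\phi$ on $X\times[t',T)$ for every $t'\in(0,T)$, uniformly in $T$. If $T<\infty$, then $\phi$ would extend smoothly to $t=T$, and short-time existence would continue it further, contradicting maximality. Hence $T=\infty$, with uniform bounds on all derivatives for $t\ge1$.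

\emph{Convergence.} The function $v=\phi_t=\Theta-\hat\Theta$ satisfies $v_t=Lv$, which is uniformly parabolic. Fix $t\ge0$ and let $v_+$ and $v_-$ be the maximum and minimum of $v(\cdot,t)$. By the maximum principle the functions $v_+-v$ and $v-v_-$ are nonnegative solutions on $[t,t+1]$, so the Krylov--Safonov Harnack inequality gives, with a constant $C_H>1$ independent of $t$,
\begin{align*}
\sup_X(v_+-v)(\cdot,t+\tfrac12)&\le C_H\big(v_+-\max_Xv(\cdot,t+1)\big),\\
\sup_X(v-v_-)(\cdot,t+\tfrac12)&\le C_H\big(\min_Xv(\cdot,t+1)-v_-\big).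
\end{align*}
The sum of the left sides is at least $v_+-v_-$. Adding, $\operatorname{osc}_Xv(\cdot,t+1)\le(1-C_H^{-1})\operatorname{osc}_Xv(\cdot,t)$, and therefore $\operatorname{osc}_Xv(\cdot,t)\le Ce^{-c_1t}$ for some $C,c_1>0$.

It remains to see that $v$ itself decays. By \eqref{eq:arg} and the definition of $\hat\Theta$,
\[
0=\operatorname{Im}\big(e^{-\sqrt{-1}\hat\Theta}Z\big)=\int_X\prod_i(1+\lambda_i^2)^{1/2}\sin(\Theta-\hat\Theta)\,\alpha^n .
\]
Both $\Theta$ and $\hat\Theta$ lie in $((n-1)\frac{\pi}{2},n\frac{\pi}{2})$, so $|\Theta-\hat\Theta|<\frac{\pi}{2}$, and the integral can vanish only if $v(\cdot,t)$ has a zero. Hence $|\phi_t|=|v|\le\operatorname{osc}_Xv\le Ce^{-c_1t}$. It follows that $\phi$ converges uniformly as $t\to\infty$ and, by the uniform bounds on derivatives, in $C^\infty$, to some $\phi_\infty$ with $\Theta(A[\phi_\infty])=\hat\Theta$. \qed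

\begin{thebibliography}{9}
\bibitem{CJY} Collins, Jacob and Yau, Remark 7.4.

\bibitem{Lieberman} Lieberman, \emph{Second Order Parabolic Differential Equations}.

\bibitem{Lunardi} Lunardi, \emph{Analytic Semigroups and Optimal Regularity in Parabolic Problems}, Ch.~8.

\bibitem{Takahashi} Ryosuke Takahashi, \emph{Tan-concavity property for Lagrangian phase operators and applications to the tangent Lagrangian phase flow}, arXiv:2002.05132 (2020).
\end{thebibliography}

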